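# Kronecker modules with infinitely many finite poles, and a wide coreflective subcategory invisible to pure-injectives

## 1. The guess that pure-injective modules see every wide coreflective subcategory

Let $k$ be an algebraically closed field; in particular $k$ is infinite. Let $\Lambda$ be the Kronecker algebra, the path algebra of two vertices $1,2$ and two parallel arrows from $1$ to $2$. A left $\Lambda$-module, of any dimension, is the same thing as a representation $Y=(Y_1,Y_2;\alpha,\beta)$: two vector spaces and two linear maps $\alpha,\beta:Y_1\to Y_2$. We write $\operatorname{Mod}\Lambda$ for the category of all of them, and $e_1,e_2$ for the idempotents of the vertices.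

**Definition (wide).** A full subcategory $\mathcal X\subseteq\operatorname{Mod}\Lambda$ is *wide* if it is closed under kernels, cokernels and extensions.

**Definition (coreflective).** $\mathcal X$ is *coreflective* if the inclusion $\mathcal X\hookrightarrow\operatorname{Mod}\Lambda$ has a right adjoint. Concretely: for each module $N$ there are $r(N)\in\mathcal X$ and a map $r(N)\to N$ through which every map $X\to N$ with $X\in\mathcal X$ factors uniquely.

For example, the modules $(0,V)$ form a wide subcategory, and it is coreflective with $r(N)=(0,N_2)\subseteq N$, since a map $(0,V)\to N$ is just a linear map $V\to N_2$.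

**Definition (perpendicular).** Write $X\perp Y$ if $\operatorname{Hom}_\Lambda(X,Y)=0=\operatorname{Ext}^1_\Lambda(X,Y)$. For a collection $\mathcal P$ of modules put ${}^{\perp_{0,1}}\mathcal P=\{X : X\perp Y\text{ for all }Y\in\mathcal P\}$. The empty collection is allowed, and ${}^{\perp_{0,1}}\emptyset=\operatorname{Mod}\Lambda$.

**Definition (pure-injective).** A monomorphism is *pure* if it stays injective after tensoring with any right module. A module $Y$ is *pure-injective* if every pure monomorphism starting in $Y$ splits.

The only consequence we use is that pure-injective modules are algebraically compact (R. B. Warfield, *Purity and algebraic compactness for modules*, Pacific J. Math. 28 (1969)): every system of linear equations with constants in $Y$, in any number of unknowns but with finitely many unknowns in each equation, is solvable in $Y$ as soon as each finite subsystem is. We also recall the textbook fact that finite-dimensional modules are pure-injective.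

Here is a module for which compactness fails. Let $Y=(k[x],k[x];1,x)$, let $\lambda_1,\lambda_2,\dots\in k$ be distinct, and consider
$$(\beta-\lambda_i\alpha)y_i=u-a_i\quad(i\ge1),\qquad a_1=1,\ a_i=0\text{ for }i\ge2,$$
with unknowns $u\in Y_2$, $y_i\in Y_1$. The $i$-th equation says $u(\lambda_i)=a_i$. Finitely many equations can be solved by interpolation. All of them together cannot: $u$ would vanish at $\lambda_2,\lambda_3,\dots$, so $u=0$, but $u(\lambda_1)=1$. So $Y$ is not pure-injective. Keep this system in mind; one very much like it decides the problem.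

Lidia Angeleri Hügel and Francesco Sentieri, in "Wide coreflective subcategories and torsion pairs" (arXiv:2304.00845, 2023), ask: *are there wide coreflective subcategories of $\operatorname{Mod}\Lambda$ which are not of the form ${}^{\perp_{0,1}}\mathcal P$ for a collection $\mathcal P$ (possibly empty) of indecomposable pure-injective modules?*

The first guess is **no**. The perpendicular classes are at least wide (Lemma 1 below), there are many of them, and the extreme cases agree with the guess. The whole category is ${}^{\perp_{0,1}}\emptyset$. For the zero category put $I=(k,0)$ and $J=(k^2,k;\mathrm{pr}_1,\mathrm{pr}_2)$. Then $\operatorname{Hom}(X,I)=X_1^*$. A map $X\to J$ is a functional $\varphi_2$ on $X_2$ together with the forced $\varphi_1=(\varphi_2\alpha,\varphi_2\beta)$, so $\operatorname{Hom}(X,J)=X_2^*$. Both functors are exact in $X$, so $I,J$ are injective; both modules have endomorphism ring $k$, so they are indecomposable. Hence ${}^{\perp_{0,1}}\{I,J\}=0$.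

**Lemma 1.** For every module $N$ the class ${}^{\perp_{0,1}}\{N\}$ is closed under kernels, cokernels, extensions, coproducts and direct summands.

*Proof.* We use that $\Lambda$ is hereditary, so $\operatorname{Ext}^2=0$ (recalled in Section 2). Extensions, coproducts and summands are clear from long exact sequences and from $\operatorname{Hom}(\bigoplus X_i,N)=\prod\operatorname{Hom}(X_i,N)$, likewise for $\operatorname{Ext}^1$. Now let $f:X\to X'$ with $X,X'\perp N$, with kernel $K_f$, image $I_f$, cokernel $C$.

First, $I_f\perp N$. As $X\to I_f$ is onto, $\operatorname{Hom}(I_f,N)\subseteq\operatorname{Hom}(X,N)=0$. As $I_f\subseteq X'$ and $\operatorname{Ext}^2(C,N)=0$, the space $\operatorname{Ext}^1(I_f,N)$ is a quotient of $\operatorname{Ext}^1(X',N)=0$.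

From $0\to K_f\to X\to I_f\to0$: $\operatorname{Hom}(K_f,N)$ sits between $\operatorname{Hom}(X,N)=0$ and $\operatorname{Ext}^1(I_f,N)=0$, and $\operatorname{Ext}^1(K_f,N)$ between $\operatorname{Ext}^1(X,N)=0$ and $\operatorname{Ext}^2(I_f,N)=0$. From $0\to I_f\to X'\to C\to0$: $\operatorname{Hom}(C,N)\subseteq\operatorname{Hom}(X',N)=0$, and $\operatorname{Ext}^1(C,N)$ sits between $\operatorname{Hom}(I_f,N)=0$ and $\operatorname{Ext}^1(X',N)=0$. $\square$

## 2. Perpendicularity to small modules is bijectivity of one linear map

To test the guess we must compute. For modules $A,Y$ of any dimension there is the standard exact sequence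
$$0\to\operatorname{Hom}(A,Y)\to \operatorname{Hom}_k(A_1,Y_1)\oplus\operatorname{Hom}_k(A_2,Y_2)\xrightarrow{\ d\ }\operatorname{Hom}_k(A_1,Y_2)^2\to\operatorname{Ext}^1(A,Y)\to0,\tag{1}$$
$$d(\varphi_1,\varphi_2)=(\varphi_2\alpha-\alpha\varphi_1,\ \beta\varphi_1-\varphi_2\beta).$$
It comes from the projective resolution $0\to P_0\otimes A_1^2\to (P_1\otimes A_1)\oplus (P_0\otimes A_2)\to A\to0$, where $P_0=(0,k)$ and $P_1=(k,k^2)$ are the indecomposable projectives. The resolution also shows $\operatorname{Ext}^2=0$. Hence submodules of projectives are projective: for $J\subseteq P$ with $P$ projective, $\operatorname{Ext}^1(J,-)\cong\operatorname{Ext}^2(P/J,-)=0$.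

We shall use (1) always in the same way: if one component of $d$ is onto, then $\ker d$ and $\operatorname{coker}d$ are the kernel and cokernel of the other component, restricted to the kernel of the first.

**The simple regular modules.** For $\lambda\in k$ let $S_\lambda=(k,k;1,\lambda)$, and let $S_\infty=(k,k;0,1)$. Put $\theta_\lambda=\beta-\lambda\alpha$ and $\theta_\infty=\alpha$. Each $S_q$ has endomorphism ring $k$, hence is indecomposable, and is pure-injective.

*Maps out of $S_\mu$, $\mu\in k$.* In (1) with $A=S_\mu$, the first component of $d$ is $\varphi_2(1)-\alpha\varphi_1(1)$. It is onto, and on its kernel the second component is $(\beta-\mu\alpha)\varphi_1(1)$. So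
$$\operatorname{Hom}(S_\mu,Y)\cong\ker(\theta_\mu:Y_1\to Y_2),\qquad \operatorname{Ext}^1(S_\mu,Y)\cong\operatorname{coker}(\theta_\mu:Y_1\to Y_2).\tag{2}$$

*Maps into $S_q$.* Take (1) with $A=X$, $Y=S_q$. For $q=\lambda\in k$ the components are $\varphi_2\alpha-\varphi_1$ and $\lambda\varphi_1-\varphi_2\beta$; eliminating $\varphi_1=\varphi_2\alpha$ leaves $-\varphi_2\theta_\lambda$. For $q=\infty$ they are $\varphi_2\alpha$ and $\varphi_1-\varphi_2\beta$; eliminating $\varphi_1=\varphi_2\beta$ leaves $\varphi_2\theta_\infty$. So $\operatorname{Hom}(X,S_q)$ and $\operatorname{Ext}^1(X,S_q)$ are the kernel and cokernel of $\theta_q^*:X_2^*\to X_1^*$ up to sign, and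
$$X\perp S_q\iff \theta_q:X_1\to X_2\text{ is bijective}.\tag{3}$$

**The preprojective modules.** Let $U_j$ be the space of polynomials in $x$ of degree $\le j$ (with $U_{-1}=0$), and let $P_n=(U_{n-1},U_n;\mathrm{incl},x)$ for $n\ge0$. For $m\ge1$ and a module $Y$ consider
$$C_m:Y_1^m\to Y_2^{m-1},\qquad (g_0,\dots,g_{m-1})\mapsto(\beta g_i-\alpha g_{i+1})_{0\le i\le m-2}.$$
Call the elements of $\ker C_m$ *chains of length $m$* in $Y$.

**Lemma 2.** (a) For $m\ge1$, $\operatorname{Hom}(P_m,Y)\cong\ker C_m$ and $\operatorname{Ext}^1(P_m,Y)\cong\operatorname{coker}C_m$.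
(b) For $n\ge1$: $X\perp P_{n-1}$ if and only if $C_{n+1}$ is bijective on $X$.
(c) For $n\ge1$: $X\perp P_{n-1}$ if and only if $X\cong P_n\otimes V$ for a vector space $V$. Also $X\perp I$ if and only if $X\cong P_0\otimes V$ for a vector space $V$.

Before the proof, the case $n=1$ by hand: by (b), $X\perp P_0$ means that $(g_0,g_1)\mapsto\beta g_0-\alpha g_1$ is a bijection $X_1^2\to X_2$, which says exactly $X\cong P_1\otimes X_1$.

*Proof.* **Step (a): describe maps out of $P_m$.** In (1) with $A=P_m$ the first component of $d$ is onto because $\alpha$ is injective on $P_m$. An element of its kernel consists of arbitrary $g_i=\varphi_1(x^i)\in Y_1$ for $0\le i\le m-1$ and $u=\varphi_2(x^m)\in Y_2$, with $\varphi_2(x^i)=\alpha g_i$ for $i<m$. The second component sends it to $\beta g_i-\alpha g_{i+1}$ on $x^i$ for $i\le m-2$, and to $\beta g_{m-1}-u$ on $x^{m-1}$. Eliminating $u$ leaves $C_m$.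

**Step (b): describe maps into $P_{n-1}$ by dualizing.** Take (1) with $A=X$ and $Y=P_{n-1}$. Write $\varphi_1=\sum_{j=0}^{n-2}f_jx^j$ and $\varphi_2=\sum_{i=0}^{n-1}h_ix^i$ with $f_j\in X_1^*$, $h_i\in X_2^*$. With $f_{-1}=f_{n-1}=0$, the $x^i$-coefficients of $d(\varphi_1,\varphi_2)$ are $h_i\alpha-f_i$ and $f_{i-1}-h_i\beta$. This is the transpose of the map
$$X_1^n\oplus X_1^n\to X_1^{n-1}\oplus X_2^n,\qquad (a,b)\mapsto\big((b_{j+1}-a_j)_{0\le j\le n-2},\ (\alpha a_i-\beta b_i)_{0\le i\le n-1}\big),$$
because $\sum_i\big[h_i(\alpha a_i)-f_i(a_i)+f_{i-1}(b_i)-h_i(\beta b_i)\big]=\sum_i h_i(\alpha a_i-\beta b_i)+\sum_{j=0}^{n-2}f_j(b_{j+1}-a_j)$. A linear map is bijective if and only if its transpose is. The first component of the displayed map is onto, with kernel $\{b_{j+1}=a_j\}$. Parametrize this kernel by $c_0=b_0$, $c_i=b_i=a_{i-1}$ for $1\le i\le n-1$, $c_n=a_{n-1}$; the second component becomes $(\alpha c_{i+1}-\beta c_i)_{0\le i\le n-1}=-C_{n+1}(c)$. So $X\perp P_{n-1}$ if and only if $C_{n+1}$ is bijective.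

**Step (c1): the statement for $I$, and the "if" part.** By (1), $\operatorname{Hom}(X,I)=X_1^*$ and $\operatorname{Ext}^1(X,I)=0$, so $X\perp I$ if and only if $X_1=0$. Now let $n\ge1$. On $P_n$ the map $C_{n+1}:U_{n-1}^{n+1}\to U_n^{n}$ goes between spaces of the same dimension $n(n+1)$. It is injective: a chain satisfies $c_n=x^nc_0$ with $\deg c_n\le n-1$, so $c_0=0$ and then all $c_i=x^ic_0=0$. So it is bijective, and it stays so after tensoring with $V$. By (b), $P_n\otimes V\perp P_{n-1}$.

**Step (c2): compute $\operatorname{Hom}$ and $\operatorname{Ext}^1$ from $P_n$ to $P_n\otimes V$.** On $P_n$ a chain of length $n$ satisfies $g_{n-1}=x^{n-1}g_0$ with degree $\le n-1$, so $g_0$ is constant: $\ker C_n=k\cdot(1,x,\dots,x^{n-1})$. Since $C_n:U_{n-1}^n\to U_n^{n-1}$ and $n\cdot n-(n-1)(n+1)=1$, the map $C_n$ is onto. Tensoring with $V$: $\operatorname{Hom}(P_n,P_n\otimes V)=V$ and $\operatorname{Ext}^1(P_n,P_n\otimes V)=0$. In particular $\operatorname{End}(P_n)=k$.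

**Step (c3): show that $Y\perp P_{n-1}$ and $\operatorname{Hom}(P_n,Y)=0$ force $Y=0$.** Here $C_{n+1}$ is bijective and $C_n$ is injective. Let $v\in Y_2$. There is $(c_0,\dots,c_n)$ with $\beta c_i=\alpha c_{i+1}$ for $i\le n-2$ and $\beta c_{n-1}-\alpha c_n=v$. Then $(c_0,\dots,c_{n-1})\in\ker C_n=0$, so $v=-\alpha c_n$. Hence $\alpha$ is surjective. Therefore any $g_0\in Y_1$ starts a chain of length $n$: choose $g_{i+1}$ with $\alpha g_{i+1}=\beta g_i$. So $g_0=0$. Thus $Y_1=0$ and $Y_2=\alpha Y_1=0$.

**Step (c4): compare $X$ with copies of $P_n$.** Let $X\perp P_{n-1}$, $W=\operatorname{Hom}(P_n,X)$, and let $\mathrm{ev}:P_n\otimes W\to X$ be evaluation. By (c2), $\operatorname{Hom}(P_n,\mathrm{ev})$ is the identity of $W$, hence bijective. The kernel $N$ and cokernel $C$ of $\mathrm{ev}$ are perpendicular to $P_{n-1}$ by (c1) and Lemma 1. Since $\operatorname{Hom}(P_n,N)$ is the kernel of $\operatorname{Hom}(P_n,\mathrm{ev})$, it is $0$, and $N=0$ by (c3). Now $0\to P_n\otimes W\to X\to C\to0$ gives the exact sequence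
$$\operatorname{Hom}(P_n,P_n\otimes W)\xrightarrow{\ \cong\ }\operatorname{Hom}(P_n,X)\to\operatorname{Hom}(P_n,C)\to\operatorname{Ext}^1(P_n,P_n\otimes W)=0,$$
so $\operatorname{Hom}(P_n,C)=0$ and $C=0$ by (c3). Hence $X\cong P_n\otimes W$. $\square$

So for every $n\ge0$ the coproducts of copies of $P_n$ form a category of the guessed form, namely ${}^{\perp_{0,1}}\{P_{n-1}\}$ for $n\ge1$ and ${}^{\perp_{0,1}}\{I\}$ for $n=0$. The guess passes these tests.

## 3. The closure of one module is coreflective

To test the guess seriously we need a large supply of wide coreflective subcategories. For a module $M$ let $\mathcal X(M)$ be the smallest class of modules that contains $M$ and is closed under isomorphisms, kernels, cokernels, extensions and set-indexed coproducts. Formally, $X\in\mathcal X(M)$ if and only if there are an ordinal $\gamma$ and modules $(X_i)_{i\le\gamma}$ with $X_\gamma\cong X$ such that each $X_i$ is isomorphic to $M$, or to a kernel or cokernel of a map between two earlier $X_j$, or to an extension of two earlier $X_j$, or to a coproduct of a set-indexed family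 of earlier $X_j$ (repetitions allowed). Concatenating such derivations shows that this class has the closure properties. By transfinite induction it lies in every class that contains $M$ and has them. In particular, Lemma 1 gives
$$M\perp N\ \Longrightarrow\ \mathcal X(M)\subseteq{}^{\perp_{0,1}}\{N\}.\tag{4}$$

For example, $\mathcal X(P_n)$ is the class of coproducts of copies of $P_n$: it contains them, and by Lemmas 1 and 2(c) they form a class with the closure properties.

**Lemma 3.** For every module $M$, the category $\mathcal X=\mathcal X(M)$ is wide and coreflective.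

*Proof.* It is wide by definition. Let $\kappa$ be an infinite cardinal with $\kappa\ge|k|,|M|$, and let $\mathcal G$ be a set of representatives of the isomorphism classes of modules in $\mathcal X$ of cardinality $\le\kappa$. Up to isomorphism $\mathcal G$ is closed under coproducts of at most $\kappa$ objects. For brevity we treat any module in $\mathcal X$ of cardinality $\le\kappa$ as a member of $\mathcal G$.

**Step 1: show that every object of $\mathcal X$ is covered by objects from the set $\mathcal G$.** This replaces a proper class of test objects by a set. Let $\mathcal Y$ be the class of $X\in\mathcal X$ such that every element of $X$ lies in the image of a map $G\to X$ with $G\in\mathcal G$. We show that $\mathcal Y$ contains $M$ and has all the closure properties; then $\mathcal Y=\mathcal X$. Clearly $M\in\mathcal Y$. Closure under isomorphisms is clear; for cokernels, lift an element and compose; for coproducts, an element has finitely many nonzero components, and a finite direct sum of the corresponding $G$'s covers it.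

*Kernels.* Let $f:X\to X'$ be a map in $\mathcal Y$ and $a\in\ker f$. Choose $g:G\to X$ with $G\in\mathcal G$ and $g(y)=a$. Then $\ker(fg)\subseteq G$ lies in $\mathcal X$, has cardinality $\le\kappa$, contains $y$, and $g$ maps it into $\ker f$ with $y\mapsto a$.

*Extensions.* Let $0\to A'\to B'\to C'\to0$ be exact with $A',C'\in\mathcal Y$, and let $b\in B'$ have image $c\in C'$. Choose $g:G\to C'$ with $G\in\mathcal G$ and $g(y)=c$. The map $g$ need not lift to $B'$, so we enlarge $G$. Choose an exact sequence $0\to J\to F\xrightarrow{\pi}G\to0$ with $F$ free and $|F|\le\kappa$. As $F$ is projective, $g\pi$ lifts to $\varphi:F\to B'$, and $\varphi(J)\subseteq A'$. Each of the at most $\kappa$ elements of $\varphi(J)$ is covered by some object of $\mathcal G$ mapping to $A'$; take the coproduct to get $q:G'\to A'$ with $G'\in\mathcal G$ and $\varphi(J)\subseteq q(G')$. As $\Lambda$ is hereditary, $J$ is projective, so $\varphi|_J=q\psi$ for some $\psi:J\to G'$. Let $Z=(G'\oplus F)/\{(\psi(j),-j):j\in J\}$ be the pushout. It is an extension of $G$ by $G'$, so $Z\in\mathcal X$,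 and $|Z|\le\kappa$. The map $(q,\varphi)$ kills $(\psi(j),-j)$, so it induces $Z\to B'$ whose image contains $\varphi(F)$. Choose $w\in F$ with $\pi(w)=y$. Then $\varphi(w)$ has image $g(y)=c$ in $C'$, so $b-\varphi(w)\in A'$ lies in the image of some $G''\to A'$ with $G''\in\mathcal G$. So $b$ lies in the image of $Z\oplus G''\to B'$.

Hence $\mathcal Y=\mathcal X$, and every object of $\mathcal X$ is a quotient of a coproduct of objects of $\mathcal G$.

**Step 2: construct $r(N)$.** The evaluation map $\varepsilon:Q=\bigoplus_{G\in\mathcal G}G^{(\operatorname{Hom}(G,N))}\to N$ gives existence of factorizations but not uniqueness; we divide out what spoils uniqueness. Images of maps in $\mathcal X$ lie in $\mathcal X$, being kernels of cokernels. So the sum $U$ of all submodules of $\ker\varepsilon$ that belong to $\mathcal X$, being the image of a map from their coproduct to $Q$, belongs to $\mathcal X$. Put $r(N)=Q/U\in\mathcal X$, with the induced map $\bar\varepsilon:r(N)\to N$.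

**Step 3: check uniqueness.** If $f:X\to r(N)$ with $X\in\mathcal X$ and $\bar\varepsilon f=0$, then $\operatorname{Im}f=U'/U\in\mathcal X$ with $U\subseteq U'\subseteq\ker\varepsilon$. As an extension of $U'/U$ by $U$, the module $U'$ is in $\mathcal X$. So $U'\subseteq U$ by the choice of $U$, and $f=0$.

**Step 4: check existence.** Let $f:X\to N$ with $X\in\mathcal X$. By Step 1 there is an epimorphism $p:\bigoplus_jG_j\to X$ with $G_j\in\mathcal G$. Each component of $fp$ factors through $\varepsilon$, so $fp=\bar\varepsilon g$ for some $g:\bigoplus_jG_j\to r(N)$. Now $\ker p\in\mathcal X$ and $\bar\varepsilon g|_{\ker p}=0$, so $g|_{\ker p}=0$ by Step 3. Hence $g=\bar gp$ and $f=\bar\varepsilon\bar g$. So every $X\to N$ factors uniquely through $\bar\varepsilon$, and $r$ is the right adjoint. $\square$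

## 4. Rational functions with prescribed poles

We apply Lemma 3 to a family of modules for which everything can be computed. Let $K=k(x)$, with valuations $v_p$ for $p\in\mathbb P^1(k)=k\cup\{\infty\}$; so $v_\infty(x)=-1$. For $h:\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ let $L_h=(L_1,L_2)$, where
$$L_2=\{f\in K: v_p(f)\ge -h(p)\ \forall p\},\qquad L_1=\{f\in L_2: v_\infty(f)\ge 1-h(\infty)\},$$
$\alpha$ is the inclusion and $\beta$ is multiplication by $x$, which lowers $v_\infty$ by $1$ and no other valuation. So $h(p)$ is the pole order allowed at $p$. A function $h:k\to\mathbb N_0$ is extended by $h(\infty)=0$. Put $\operatorname{supp}h=\{\lambda:h(\lambda)>0\}$, and let $\delta_\mu$ be the indicator function of $\mu$.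

Examples: $h=0$ gives $(0,k)=P_0$. If $h(\infty)=\infty$ and $h=0$ elsewhere, we get $(k[x],k[x];1,x)$. If $h$ is the indicator function of a set $\{\lambda_1,\lambda_2,\dots\}$ of distinct points of $k$, then $L_h$ has basis $e_i=(x-\lambda_i)^{-1}$ in degree $1$ and $f_i=\alpha e_i$, $u=1$ in degree $2$, with $\beta e_i=\lambda_if_i+u$.

**A basis.** Let $h:k\to\mathbb N_0$ and $B_h=\{(\lambda,s):\lambda\in k,\ 1\le s\le h(\lambda)\}$. Since $k$ is algebraically closed, partial fractions show that $L_1$ has basis $e_{\lambda,s}=(x-\lambda)^{-s}$, $(\lambda,s)\in B_h$, and that $L_2=L_1\oplus k\cdot1$: regularity at $\infty$ forces the polynomial part to be constant, and vanishing at $\infty$ kills it. With $e_{\lambda,0}:=1$,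
$$xe_{\lambda,s}=\lambda e_{\lambda,s}+e_{\lambda,s-1}.\tag{5}$$

**Two facts.** Let $h,h':k\to\mathbb N_0$.

(F1) If $h'\le h$, then $L_{h'}\subseteq L_h$. If $h(\mu)\ge1$, then $L_h/L_{h-\delta_\mu}\cong S_\mu$, spanned in both degrees by the class of $e_{\mu,h(\mu)}$; by (5), $\beta$ acts on it as $\mu$.

(F2) If $h-h'$ has finite support and $\sum(h-h')=0$, then $L_h\cong L_{h'}$ via multiplication by $\prod(x-\lambda)^{h(\lambda)-h'(\lambda)}$. This function has degree $0$, so it preserves $v_\infty$, and it shifts each $v_\lambda$ by $h(\lambda)-h'(\lambda)$.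

**Moving the point at infinity.** For $h:\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ with $h(\infty)<\infty$ and any $\lambda_0\in k$, multiplication by $(x-\lambda_0)^{-h(\infty)}$ gives
$$L_h\cong L_{h^\circ},\qquad h^\circ(\infty)=0,\quad h^\circ(\lambda_0)=h(\lambda_0)+h(\infty),\quad h^\circ=h\text{ elsewhere}.\tag{6}$$

**Lemma 4.** Let $h:k\to\mathbb N_0$. Then $\operatorname{Hom}(L_h,Y)$ and $\operatorname{Ext}^1(L_h,Y)$ are isomorphic to the kernel and cokernel of
$$D_h: Y_2\times Y_1^{B_h}\to Y_2^{B_h},\qquad (u,(y_{\lambda,s}))\mapsto\big((\beta-\lambda\alpha)y_{\lambda,s}-\alpha y_{\lambda,s-1}\big)_{(\lambda,s)},$$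
where $\alpha y_{\lambda,0}$ stands for $u$.

*Proof.* In (1) with $A=L_h$ the first component of $d$ is onto, since $\alpha$ is injective on $L_h$. An element of its kernel is given by arbitrary $y_b=\varphi_1(e_b)$, $b\in B_h$, and $u=\varphi_2(1)$, with $\varphi_2(e_b)=\alpha y_b$. By (5), the second component takes it on $e_{\lambda,s}$ to $\beta y_{\lambda,s}-\varphi_2(xe_{\lambda,s})=\beta y_{\lambda,s}-\lambda\alpha y_{\lambda,s}-\varphi_2(e_{\lambda,s-1})$. $\square$

For the indicator function of $\{\lambda_1,\lambda_2,\dots\}$ the system $D_h=b$ reads $(\beta-\lambda_i\alpha)y_i=u+b_i$: one unknown $u$ is shared by infinitely many equations.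

## 5. Finitely many poles, or a pole of infinite order: the guess holds

**Lemma 5.** Let $h:\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ with $\sum h=n<\infty$. Then $L_h\cong P_n$, and $\mathcal X(L_h)={}^{\perp_{0,1}}\{P_{n-1}\}$ if $n\ge1$, while $\mathcal X(L_h)={}^{\perp_{0,1}}\{I\}$ if $n=0$.

*Proof.* By (6) and (F2), $L_h\cong L_{n\delta_0}$. Multiplication by $x^n$ sends $L_2=\langle 1,x^{-1},\dots,x^{-n}\rangle$ to $U_n$ and $L_1=\langle x^{-1},\dots,x^{-n}\rangle$ to $U_{n-1}$. So $L_h\cong P_n$. By Section 3, $\mathcal X(P_n)$ is the class of coproducts of copies of $P_n$, and by Lemma 2(c) this is the stated perpendicular class. $\square$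

The modules $P_{n-1}$ and $I$ are finite-dimensional with endomorphism ring $k$, hence indecomposable pure-injective. So the guess is right for these $h$.

Next allow a pole of infinite order. The easiest case is $h(\infty)=\infty$ and $h=0$ elsewhere: by (3), ${}^{\perp_{0,1}}\{S_\infty\}$ consists of the $X$ with $\alpha$ bijective. This is $\operatorname{Mod}k[x]$ with $x=\beta\alpha^{-1}$, and $L_h$ is the free module $k[x]$, which generates everything under coproducts and cokernels. In general:

**Lemma 6.** If $h(p_0)=\infty$ for some $p_0$, then $\mathcal X(L_h)={}^{\perp_{0,1}}\{S_q: h(q)=\infty\}$.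

*Proof.* Put $\mathcal C={}^{\perp_{0,1}}\{S_q:h(q)=\infty\}$.

**Step 1: identify $\mathcal C$ with a module category over a ring of rational functions.** By (3), ${}^{\perp_{0,1}}\{S_{p_0}\}$ consists of the $X$ with $\theta_{p_0}:X_1\to X_2$ bijective. Identifying $X_1$ with $X_2$ via $\theta_{p_0}$, it becomes $\operatorname{Mod}k[\xi]$: the module $X$ corresponds to the space $X_2$ with the action of $\xi=\beta\alpha^{-1}$ if $p_0=\infty$, and of $\xi=\alpha\theta_{p_0}^{-1}$ if $p_0\in k$ (then $\beta\theta_{p_0}^{-1}=1+p_0\xi$). This corresponds to the coordinate $\xi=x$, respectively $\xi=(x-p_0)^{-1}$, on $\mathbb P^1\setminus\{p_0\}$. For $q\ne p_0$, the operator $\theta_q\theta_{p_0}^{-1}$ is a polynomial $\pi_q$ of degree $1$ in $\xi$: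
- if $p_0=\infty$, then $\pi_q=\xi-q$;
- if $p_0\in k$, then $\pi_\infty=\xi$ and $\pi_\nu=1+(p_0-\nu)\xi$ for $\nu\in k$, $\nu\ne p_0$; as a function, $\pi_\nu=(x-\nu)/(x-p_0)$.

In each case $\pi_q$, as a function on $\mathbb P^1\setminus\{p_0\}$, has a simple zero at $q$ and no other zero. As $q$ varies, $(\pi_q)$ runs through all nonzero primes of $k[\xi]$. By (3), $X\in\mathcal C$ means that in addition $\pi_q$ acts bijectively for each $q\neq p_0$ with $h(q)=\infty$. So $\mathcal C$ is identified with $\operatorname{Mod}R$, where
$$R=k[\xi][\pi_q^{-1}: q\ne p_0,\ h(q)=\infty]\subseteq K.$$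
This is a principal ideal domain whose nonzero primes are the $(\pi_q)$ with $h(q)<\infty$. If $h\equiv\infty$ there are none, and $R=K$. From now on $q$ runs through the points with $h(q)<\infty$. The localization $R_q$ of $R$ at $(\pi_q)$ is the valuation ring of $v_q$, and $R=\{f\in K:v_q(f)\ge0\text{ whenever }h(q)<\infty\}$.

**Step 2: locate $L_h$ in $\operatorname{Mod}R$.** If $h(p)=\infty$, then $\theta_p$ is on $L_h$ multiplication by $1$ (for $p=\infty$, where $L_1=L_2$) or by $x-p$ (for $p\in k$). In the second case $f\in L_2$ implies $f/(x-p)\in L_1$: the condition at $p$ is void and $v_\infty$ goes up by $1$. So $\theta_p$ is bijective, and $L_h\in\mathcal C$. It corresponds to the $R$-module $N=L_2=\{f\in K:v_q(f)\ge-h(q)\text{ whenever }h(q)<\infty\}$. Since $\pi_q^{-h(q)}R\subseteq N\subseteq\pi_q^{-h(q)}R_q$, the localization of $N$ at $q$ is $N_q=\pi_q^{-h(q)}R_q$.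

**Step 3: pass from $\mathcal X(L_h)$ to a closure in $\operatorname{Mod}R$.** By (4), $\mathcal X(L_h)\subseteq\mathcal C$. By Lemma 1, $\mathcal C$ is closed under kernels, cokernels, extensions and coproducts, and $X\mapsto X_2$ is exact. So $\mathcal X(L_h)$ corresponds to the closure $\mathcal X_R(N)$ formed in $\operatorname{Mod}R$. It suffices to show $R\in\mathcal X_R(N)$: then all free modules are there, hence, as cokernels, all $R$-modules.

**Step 4: produce $R$ from $N$.** If $h\equiv\infty$, then $N=K=R$. Otherwise $\mathcal X_R(N)$ contains the following modules.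
- For each $q$, the cokernel $N/\pi_qN$ of the endomorphism $\pi_q$ of $N$. It is killed by $\pi_q$, so it equals its localization $N_q/\pi_qN_q\cong R/(\pi_q)$. By extensions we get all $R/(\pi_q^j)$. The module $K/R_q$ is the union of the submodules $\pi_q^{-j}R_q/R_q\cong R/(\pi_q^j)$, and a direct limit is the cokernel of a map between coproducts. So $K/R_q\in\mathcal X_R(N)$.
- The module $K/N$. It is torsion, so it is the direct sum of its primary components, which are its localizations: $K/N\cong\bigoplus_qK/N_q\cong\bigoplus_qK/R_q$, using multiplication by $\pi_q^{h(q)}$. Hence also $K$, an extension of $K/N$ by $N$.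
- The module $R=\ker(K\to K/R)$, since $K/R\cong\bigoplus_qK/R_q$. $\square$

Again the $S_q$ are indecomposable pure-injective, so the guess is right for these $h$ as well. What remains are the $h$ with all values finite and infinite sum. By (6) we may take $h:k\to\mathbb N_0$.

## 6. Infinitely many finite poles: the perpendicular pure-injectives disappear

Fix $h:k\to\mathbb N_0$ with $\sum h=\infty$. Following Section 5, we look for indecomposable pure-injectives $Y$ with $L_h\perp Y$.

*Try $Y=S_q$.* By (3) we need $\theta_q:L_1\to L_2$ bijective. For $q=\infty$ it is not, since $1\notin L_1$. For $q=\mu\in k$ it is multiplication by $x-\mu$, and $(x-\mu)^{-h(\mu)}\in L_2$ is not in the image, as a preimage would have a pole of order $h(\mu)+1$ at $\mu$. So no $S_q$ works.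

*Try $Y=P_{n-1}$ with $n\ge1$, or $Y=I$.* Choose $h_0\le h$ with $\sum h_0=n+1$ and put $c=\prod(x-\lambda)^{-h_0(\lambda)}$. Then $v_\infty(c)=n+1$, so $c,xc,\dots,x^nc\in L_1$ is a nonzero chain of length $n+1$. By Lemma 2(b), $L_h\not\perp P_{n-1}$. And $L_h\not\perp I$ since $L_1\ne0$.

These failures are no accident.

**Lemma 7.** Let $h:k\to\mathbb N_0$ with $\sum h=\infty$. If $Y$ is pure-injective and $L_h\perp Y$, then $Y=0$.

*Proof.* Suppose $Y\ne0$.

**Step 1: find $\mu\in\operatorname{supp}h$ with $(\beta-\mu\alpha)Y_1\ne Y_2$.** This gives an element to play against. For $\mu\in\operatorname{supp}h$ there is an epimorphism $L_h\to S_\mu$ by (F1), so $\operatorname{Hom}(S_\mu,Y)\subseteq\operatorname{Hom}(L_h,Y)=0$, and $\beta-\mu\alpha$ is injective by (2). If all these maps were also surjective, then for every $u\in Y_2$ we could put recursively $y_{\lambda,s}=(\beta-\lambda\alpha)^{-1}(\alpha y_{\lambda,s-1})$, with $\alpha y_{\lambda,0}=u$, and get $(u,y)\in\ker D_h\cong\operatorname{Hom}(L_h,Y)=0$. Hence $Y_2=0$, and $Y_1=0$ by injectivity, a contradiction.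

**Step 2: write down a system of equations that asks for one pole too many.** Fix $\mu$ as in Step 1, put $m=h(\mu)\ge1$, and choose $c\in Y_2\setminus(\beta-\mu\alpha)Y_1$. Consider, in unknowns $u\in Y_2$, $y_{\lambda,s}\in Y_1$ for $(\lambda,s)\in B_h$, and $z\in Y_1$,
$$(\beta-\lambda\alpha)y_{\lambda,s}=\alpha y_{\lambda,s-1}\ \ ((\lambda,s)\in B_h),\qquad (\beta-\mu\alpha)z=\alpha y_{\mu,m}+c,\tag{7}$$
again with $\alpha y_{\lambda,0}:=u$. The conditions $u\in Y_2$ and $y_{\lambda,s},z\in Y_1$ are the linear equations $e_2u=u$, $e_1y_{\lambda,s}=y_{\lambda,s}$, $e_1z=z$. So (7) is a system of linear equations over $\Lambda$ with constants in $Y$.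

**Step 3: show that each finite subsystem is solvable.** Finitely many equations involve only indices in $B_{h_0}$ for some $h_0\le h$ with $\sum h_0<\infty$ and $h_0(\mu)=m$. Reading $z$ as the unknown with index $(\mu,m+1)$, they belong to a system $D_{h_0+\delta_\mu}(u,(y,z))=b$, with $b$ equal to $c$ at $(\mu,m+1)$ and $0$ elsewhere. By Lemma 4 this is solvable if $\operatorname{Ext}^1(L_{h_0+\delta_\mu},Y)=0$. Now $h_0+\delta_\mu\not\le h$, so $L_{h_0+\delta_\mu}$ is not visibly inside $L_h$. But $\sum h_0<\infty=\sum h$, so there is $\nu$ with $h_0(\nu)<h(\nu)$, and by (F2) and (F1)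
$$L_{h_0+\delta_\mu}\cong L_{h_0+\delta_\nu}\subseteq L_h .$$
As $\Lambda$ is hereditary, $\operatorname{Ext}^1(L_{h_0+\delta_\nu},Y)$ is a quotient of $\operatorname{Ext}^1(L_h,Y)=0$.

**Step 4: use compactness.** $Y$ is pure-injective, hence algebraically compact, so (7) has a solution. Its part $(u,(y_{\lambda,s}))$ lies in $\ker D_h\cong\operatorname{Hom}(L_h,Y)=0$. Hence $y_{\mu,m}=0$ and $c=(\beta-\mu\alpha)z$, contradicting the choice of $c$. $\square$

So if $\mathcal X(L_h)={}^{\perp_{0,1}}\mathcal P$ with pure-injectives $\mathcal P$, then $\mathcal P$ contains at most zero modules, and $\mathcal X(L_h)=\operatorname{Mod}\Lambda$. The guess now hinges on whether $L_h$ generates everything.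

The argument of Lemma 6 suggests that it might. It began with the endomorphism $\pi_q$ of $N$, whose cokernel is $S_q$, and everything was built from there. Here it stops at that first step: **$\operatorname{End}(L_h)=k$.** Indeed, let $\varphi$ be an endomorphism and $w=\varphi_2(1)$. By (5), $(x-\lambda)\varphi_2(e_{\lambda,s})=\varphi_2(e_{\lambda,s-1})$, so $\varphi_2$ is multiplication by $w$. From $wL_2\subseteq L_2$ and the element $(x-\lambda)^{-h(\lambda)}\in L_2$ we get $v_\lambda(w)\ge0$ for all $\lambda\in k$, and $w\in L_2$ gives $v_\infty(w)\ge0$. So $w$ is constant. Multiplication by a nonconstant function, which was an endomorphism in Section 5, is no longer available, and we have no map in $\mathcal X(L_h)$ with cokernel $S_\mu$ at hand.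

This turns the guess around. We now want to show that $\mathcal X(L_h)$ is a proper subcategory, and for this it is enough to find *one* nonzero module $E$ with $L_h\perp E$. By Lemma 7 it cannot be pure-injective. Here is what we shall prove.

**Theorem 1 (answer to the question).** Let $h:k\to\mathbb N_0$ with $\sum_\lambda h(\lambda)=\infty$; for example, $h$ is the indicator function of $\{\lambda_1,\lambda_2,\dots\}$ for distinct $\lambda_i\in k$. Then $\mathcal X(L_h)$ is a wide coreflective subcategory of $\operatorname{Mod}\Lambda$, and it is not of the form ${}^{\perp_{0,1}}\mathcal P$ for any class $\mathcal P$ (possibly empty) of pure-injective modules.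

**Theorem 2.** (a) For $h,h':k\to\mathbb N_0$ with infinite sums, write $h\sim h'$ if $h-h'$ has finite support and $\sum(h-h')=0$. Then
$$L_{h'}\in\mathcal X(L_h)\iff L_{h'}\cong L_h\iff h\sim h'.$$
Hence the categories $\mathcal X(L_h)$ of Theorem 1 for inequivalent $h$ are pairwise incomparable under inclusion, and there are $2^{|k|}$ of them.
(b) For $h:\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$, the category $\mathcal X(L_h)$ is of the form ${}^{\perp_{0,1}}\mathcal P$ with $\mathcal P$ a collection of indecomposable pure-injectives if and only if $\sum h<\infty$ or $h(p)=\infty$ for some $p$. In the last case $\mathcal X(L_h)={}^{\perp_{0,1}}\{S_p: h(p)=\infty\}$.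

So the answer to the question is **yes**, and the first guess is wrong.

## 7. A hyperplane in a product of truncated polynomial rings

Begin with $h$ the indicator function of $\{\lambda_1,\lambda_2,\dots\}$. We want a module $E$ in which the equations
$$(\beta-\lambda_i\alpha)y_i=u+b_i\qquad(i\ge1)$$
have exactly one solution $(u,(y_i))$ for all right-hand sides. Try $\prod_iS_{\lambda_i}=(k^{\mathbb N},k^{\mathbb N};1,\operatorname{diag}(\lambda_j))$. The $j$-th component of the $i$-th equation is $(\lambda_j-\lambda_i)y_{i,j}=u_j+b_{i,j}$. For $j=i$ it reads $0=u_i+b_{i,i}$ and determines $u_i$. For $j\ne i$ it then determines $y_{i,j}$. Nothing restricts $y_{i,i}$. So $\operatorname{Ext}^1(L_h,-)$ vanishes here, but $\operatorname{Hom}(L_h,-)\cong k^{\mathbb N}$: there is exactly one free scalar too many in each unknown $y_i$.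

The cure is to impose one linear condition on each $y_i$, and the same condition for all $i$, since all $y_i$ live in the same space. Replace the space in degree $1$ by the kernel $H$ of a functional $\ell:k^{\mathbb N}\to k$ that is nonzero on every unit vector. Then $\ell(y_i)=0$ determines the missing coordinate $y_{i,i}$, and $E=(H,k^{\mathbb N};\mathrm{incl},\operatorname{diag}(\lambda_i))$ works. Here $H$ is a hyperplane of $k^{\mathbb N}$ containing none of the unit vectors.

For general $h$, replace the factor $k$ at $\lambda$ by $R_\lambda=k[t]/(t^{h(\lambda)})$. There will be $h(\lambda)$ free scalars and the $h(\lambda)$ conditions $\ell(y_{\lambda,s})=0$.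

**Definition (the modules $E_{h,\ell}$).** Let $h:k\to\mathbb N_0$, $h\ne0$. Put $A=\prod_{\lambda\in\operatorname{supp}h}R_\lambda$ with $R_\lambda=k[t]/(t^{h(\lambda)})$, where $x$ acts on $R_\lambda$ as $\lambda+t$. A linear map $\ell:A\to k$ is *admissible* if it is nonzero on each element $t^{h(\lambda)-1}\in R_\lambda$, $\lambda\in\operatorname{supp}h$. Admissible maps exist, since these elements are linearly independent. Put $H=\ker\ell$ and $E_{h,\ell}=(H,A;\mathrm{incl},x)$.

**Lemma 8.** Let $h:k\to\mathbb N_0$, $h\neq 0$, let $\ell$ be admissible and $E=E_{h,\ell}$. Then $E\ne0$ and $L_h\perp E$. Moreover, $S_\mu\not\perp E$ for every $\mu\in k$.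

*Proof.* $E\ne0$ because $A\neq0$. By Lemma 4, $L_h\perp E$ means: for all $(b_{\lambda,s})\in A^{B_h}$ there are unique $u\in A$ and $y_{\lambda,s}\in H$ with
$$(x-\lambda)y_{\lambda,s}=y_{\lambda,s-1}+b_{\lambda,s}\quad((\lambda,s)\in B_h),\qquad y_{\lambda,0}:=u .\tag{8}$$
For $\lambda\in\operatorname{supp}h$ put $n=h(\lambda)$ and write $A=R_\lambda\times A^\lambda$. Then $x-\lambda$ acts as $t$ on $R_\lambda$, and bijectively on $A^\lambda$, since on each $R_\rho$ with $\rho\ne\lambda$ it is the invertible element $(\rho-\lambda)+t$.

**Step 1: show that $u$ is determined.** Taking $R_\lambda$-components in (8) and iterating $y_{\lambda,s-1}=ty_{\lambda,s}-b_{\lambda,s}$ gives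
$$u_\lambda=t^n(y_{\lambda,n})_\lambda-\sum_{s=1}^nt^{s-1}(b_{\lambda,s})_\lambda=-\sum_{s=1}^nt^{s-1}(b_{\lambda,s})_\lambda .\tag{9}$$

**Step 2: solve (8) for $y_{\lambda,s}\in A$, and count the freedom.** Define $u$ by (9) for all $\lambda\in\operatorname{supp}h$. Fix $\lambda$. The $A^\lambda$-components of $y_{\lambda,1},\dots,y_{\lambda,n}$ are uniquely determined recursively, as $x-\lambda$ is bijective there. The $R_\lambda$-components solving (8) are exactly
$$(y_{\lambda,s})_\lambda=t^{n-s}r-\sum_{j=s+1}^nt^{j-s-1}(b_{\lambda,j})_\lambda\qquad(1\le s\le n)$$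
with $r=(y_{\lambda,n})_\lambda\in R_\lambda$ arbitrary. Indeed, this is the iterated form of $y_{\lambda,s-1}=ty_{\lambda,s}-b_{\lambda,s}$, and for $s=0$ the formula returns $u_\lambda$ because $t^nr=0$.

**Step 3: use $\ell$ to fix $r$.** It remains to impose $\ell(y_{\lambda,s})=0$ for $1\le s\le n$. Everything except $r$ is known, so these conditions read $\ell(t^{n-s}r)=\gamma_s$ with given $\gamma_s\in k$. Write $r=\sum_{j<n}r_jt^j$. Then
$$\ell(t^{n-s}r)=r_{s-1}\,\ell(t^{n-1})+(\text{a combination of the }r_j\text{ with }j<s-1).$$
For $s=1,\dots,n$ this is a triangular system for $r_0,\dots,r_{n-1}$ with nonzero diagonal entries $\ell(t^{n-1})$. So $r$ exists and is unique. Different $\lambda$ do not interact, so (8) has exactly one solution in $A\times H^{B_h}$.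

**Step 4: show $S_\mu\not\perp E$.** By (2) we must see that $x-\mu:H\to A$ is not bijective. If $\mu\in\operatorname{supp}h$, its image lies in $\{a:a_\mu\in tR_\mu\}\ne A$. If $\mu\notin\operatorname{supp}h$, then $x-\mu$ is bijective on $A$, and $H\subsetneq A$, so $(x-\mu)H\ne A$. $\square$

**Proof of Theorem 1.** Since $k$ is infinite, functions $h$ as required exist. Let $\mathcal X=\mathcal X(L_h)$; it is wide and coreflective by Lemma 3. Let $E=E_{h,\ell}$ for an admissible $\ell$. By Lemma 8 and (4), $\mathcal X\subseteq{}^{\perp_{0,1}}\{E\}$. Since $\operatorname{Hom}(E,E)\ne0$, we have $E\notin\mathcal X$, so $\mathcal X\ne\operatorname{Mod}\Lambda$. Suppose $\mathcal X={}^{\perp_{0,1}}\mathcal P$ with $\mathcal P$ a class of pure-injectives. Each $Y\in\mathcal P$ satisfies $L_h\perp Y$, so $Y=0$ by Lemma 7. Hence $\mathcal X={}^{\perp_{0,1}}\mathcal P=\operatorname{Mod}\Lambda$, a contradiction. (For indecomposable pure-injectives, which are nonzero, the argument says $\mathcal P=\emptyset$.) $\blacksquare$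

**Proof of Theorem 2(b).** Every $h:\mathbb P^1(k)\to\mathbb N_0\cup\{\infty\}$ falls into exactly one of three cases. If $\sum h<\infty$, Lemma 5 exhibits $\mathcal X(L_h)$ as the perpendicular class of one indecomposable pure-injective. If $h(p)=\infty$ for some $p$, Lemma 6 gives $\mathcal X(L_h)={}^{\perp_{0,1}}\{S_p:h(p)=\infty\}$, and the $S_p$ are indecomposable pure-injective. If $h$ is finite-valued with $\sum h=\infty$, then $L_h\cong L_{h^\circ}$ by (6), where $h^\circ:k\to\mathbb N_0$ and $\sum h^\circ=\infty$. By Theorem 1, $\mathcal X(L_h)=\mathcal X(L_{h^\circ})$ is not of the form ${}^{\perp_{0,1}}\mathcal P$. $\blacksquare$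

## 8. Choosing the functional to tell the categories apart

We turn to Theorem 2(a). Let $h,h':k\to\mathbb N_0$ have infinite sums. If $h\sim h'$, then $L_{h'}\cong L_h$ by (F2), and $L_{h'}\cong L_h$ implies $L_{h'}\in\mathcal X(L_h)$. So it remains to show
$$h\not\sim h'\ \Longrightarrow\ L_{h'}\notin\mathcal X(L_h).$$
By Lemma 8 and (4), $\mathcal X(L_h)\subseteq{}^{\perp_{0,1}}\{E_{h,\ell}\}$ for *every* admissible $\ell$. So it suffices to find one admissible $\ell$ with $L_{h'}\not\perp E_{h,\ell}$. There was much freedom in choosing $\ell$: admissibility restricts it only on $\bigoplus R_\lambda$, while $A$ is the full product.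

A small instance shows how to use this. Let $h$ be the indicator function of $\{\lambda_1,\lambda_2,\dots\}$ and $h'$ that of $\{\lambda_2,\lambda_4,\dots\}$. Let $w\in k^{\mathbb N}$ be $1$ at odd and $0$ at even indices. For even $i$ let $y_i$ have components $w_j/(\lambda_j-\lambda_i)$ for $j\ne i$ and $0$ at $j=i$. Then $(x-\lambda_i)y_i=w$. If we can choose $\ell$ to vanish on all these $y_i$, then $(w,(y_i))$ is a nonzero element of $\operatorname{Hom}(L_{h'},E_{h,\ell})$. The point to check is that the $y_i$ are independent modulo finite sequences.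

Let $\Delta^+=\{\lambda:h(\lambda)>h'(\lambda)\}$ and $\Delta^-=\{\lambda:h'(\lambda)>h(\lambda)\}$, and assume $h\not\sim h'$.

**Case 1: $\Delta^+$ is infinite. We build a nonzero map $L_{h'}\to E_{h,\ell}$ for a suitable $\ell$.** Let $w\in A$ have components $w_\lambda=t^{h(\lambda)-1}$ for $\lambda\in\Delta^+$ (note $\Delta^+\subseteq\operatorname{supp}h$) and $w_\lambda=0$ otherwise. For $\lambda\in\operatorname{supp}h'$ and $1\le s\le h'(\lambda)$ define $y_{\lambda,s}\in A$ as follows.
- At $\rho\ne\lambda$ its component is that of $(x-\lambda)^{-s}w$; here $x-\lambda$ is invertible on $R_\rho$.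
- At $\lambda$, if $\lambda\in\operatorname{supp}h$, its component is $t^{h(\lambda)-1-s}$ if $\lambda\in\Delta^+$ (the exponent is $\ge0$, since $s\le h'(\lambda)\le h(\lambda)-1$), and $0$ otherwise.

Then $(x-\lambda)y_{\lambda,s}=y_{\lambda,s-1}$ with $y_{\lambda,0}=w$. This is clear at $\rho\neq\lambda$. At $\lambda$ it says $t\cdot t^{h(\lambda)-1-s}=t^{h(\lambda)-1-(s-1)}$ if $\lambda\in\Delta^+$, and $0=0$ otherwise.

*Independence.* Let $W=A/\bigoplus_\lambda R_\lambda$. A nonzero polynomial in $x$ has finitely many roots, so it acts bijectively on all but finitely many $R_\rho$, hence bijectively on $W$. So $W$ is a $k(x)$-vector space. The image $\bar w$ of $w$ is nonzero because $\Delta^+$ is infinite, and $y_{\lambda,s}$ maps to $(x-\lambda)^{-s}\bar w$. The functions $(x-\lambda)^{-s}$ are $k$-linearly independent in $k(x)$. So the $y_{\lambda,s}$ are linearly independent modulo $\bigoplus_\lambda R_\lambda$.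

*Choice of $\ell$.* Hence there is a linear $\ell:A\to k$ which on each $R_\lambda$ is the coefficient of $t^{h(\lambda)-1}$ and which vanishes on all $y_{\lambda,s}$. It is admissible, and $y_{\lambda,s}\in H$. So $(w,(y_{\lambda,s}))$ is a nonzero element of the kernel of $D_{h'}$ for $Y=E_{h,\ell}$. By Lemma 4, $\operatorname{Hom}(L_{h'},E_{h,\ell})\ne0$.

**Case 2: $\Delta^+$ is finite. We replace $h'$ by an equivalent function comparable with $h$, and produce some $S_\mu$.** Let $m=\sum_{\Delta^+}(h-h')<\infty$ and $n=\sum_{\Delta^-}(h'-h)\le\infty$.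
- If $n\ge m$, decrease $h'$ at finitely many points of $\Delta^-$ by a total amount $m$, keeping it $\ge h$ there, and raise it to $h$ on $\Delta^+$. The result $h''$ satisfies $h''\ge h$.
- If $n<m$, then $\Delta^-$ is finite. Lower $h'$ to $h$ on $\Delta^-$ and raise it on $\Delta^+$ by a total amount $n$, keeping it $\le h$ there. The result $h''$ satisfies $h''\le h$.

In both cases $h''\sim h'$, so $L_{h''}\cong L_{h'}$ by (F2), and $h''\ne h$ because $h\not\sim h'$. Let $E=E_{h,\ell}$ for any admissible $\ell$, and suppose $L_{h'}\perp E$. Then $L_h\perp E$ and $L_{h''}\perp E$. Let $h_1\le h_2$ be $h,h''$ in order. By Lemma 1 the cokernel $Q=L_{h_2}/L_{h_1}$ satisfies $Q\perp E$. By (5), $Q=\bigoplus_\lambda Q_\lambda$, where $Q_\lambda$ is spanned in both degrees by the classes of $e_{\lambda,s}$ with $h_1(\lambda)<s\le h_2(\lambda)$: here $\alpha$ is the identity on these classes and $\beta e_{\lambda,s}=\lambda e_{\lambda,s}+e_{\lambda,s-1}$, with $e_{\lambda,h_1(\lambda)}$ read as $0$. Choose $\mu$ with $h_1(\mu)<h_2(\mu)$. The summand $Q_\mu$ satisfies $Q_\mu\perp E$.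 Multiplication by $x-\mu$, that is $e_{\mu,s}\mapsto e_{\mu,s-1}$ in both degrees, is a $\Lambda$-endomorphism of $Q_\mu$. Its cokernel is spanned in both degrees by the class of $e_{\mu,h_2(\mu)}$, with $\alpha=1$ and $\beta=\mu$; so it is $S_\mu$. By Lemma 1, $S_\mu\perp E$, contradicting Lemma 8. So $L_{h'}\not\perp E$.

This proves the two equivalences of Theorem 2(a). For instance, with $h(\mu)\ge1$ and $h'=h-\delta_\mu$, Case 2 applies: $L_{h-\delta_\mu}$ is a submodule of $L_h$ with one-dimensional quotient in each degree, and still $L_{h-\delta_\mu}\notin\mathcal X(L_h)$.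

**Incomparability.** If $\mathcal X(L_{h'})\subseteq\mathcal X(L_h)$, then $L_{h'}\in\mathcal X(L_h)$, so $h\sim h'$. Hence for inequivalent $h,h'$ neither category contains the other, while for $h\sim h'$ the two categories are equal.

**Counting.** We count the $\sim$-classes of functions $k\to\mathbb N_0$ with infinite sum. There are $2^{|k|}$ functions $k\to\{0,1\}$. At most $|k|$ of them have finite sum, since these correspond to finite subsets of the infinite set $k$. Each function is equivalent to at most $|k|$ others, since the difference is a finitely supported function $k\to\mathbb Z$. So there are at least $2^{|k|}$ classes with infinite sum. There are at most $\aleph_0^{|k|}=2^{|k|}$ functions $k\to\mathbb N_0$ in all. So there are exactly $2^{|k|}$ categories $\mathcal X(L_h)$ as in Theorem 1. $\blacksquare$
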